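\title{A Banach--Tarski obstruction to the functorial discretization of C*-algebras}

\begin{abstract}
For a C*-algebra $A$, gluing the algebras $\ell^\infty(X_C)$ of bounded functions on the spectra of the commutative C*-subalgebras $C$ to $A$ produces a universal map $\eta_A\colon A\to T(A)$, a noncommutative analogue of the inclusion $C(X)\subseteq\ell^\infty(X)$. We show that $\eta_A$ need not be injective: $T(B(H))=0$ for every infinite-dimensional Hilbert space $H$. A $2\times2$ matrix argument makes the projections attached to subsets of $SO(3)$ covariant under rotations; compressing them by the projection onto the constants in $L^2(SO(3))$ gives an invariant, finitely additive, operator-valued measure on all subsets of $SO(3)$; and a paradoxical decomposition forces this measure to vanish. We also describe classes of algebras for which $\eta_A$ is, or is not, injective.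
\end{abstract}

\section{Introduction}

A compact Hausdorff space $X$ is encoded by the commutative C*-algebra $C(X)$, and its underlying set by the larger algebra $\ell^\infty(X)$ of all bounded complex functions on $X$. The inclusion $C(X)\subseteq\ell^\infty(X)$ forgets the topology: in $\ell^\infty(X)$ every subset $S\subseteq X$, and in particular every point, is represented by a projection, the indicator function $1_S$. A noncommutative C*-algebra $A$ does not come with a set of points, but it has many commutative subalgebras, and each of them has a spectrum. One can therefore look for maps $A\to M$ that behave like $C(X)\subseteq\ell^\infty(X)$ on every commutative subalgebra, and ask whether they can be faithful.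

\subsection*{Conventions}
C*-algebras are unital, $*$-homomorphisms are unital, and C*-subalgebras contain the unit. (Nonunital algebras such as the compact operators $K(H)$ occur only as ideals or as ingredients of unital ones.) The zero algebra, in which $1=0$, is allowed. The axiom of choice is used. For a commutative C*-algebra $C$ we write $X_C$ for its Gelfand spectrum, the compact Hausdorff space of characters, and we identify $c\in C$ with the function $x\mapsto x(c)$, so that $C=C(X_C)\subseteq\ell^\infty(X_C)$. If $C\subseteq D$ are commutative, restriction of characters is a continuous map $\rho^D_C\colon X_D\to X_C$, and $f\mapsto f\circ\rho^D_C$ is a $*$-homomorphism $\ell^\infty(X_C)\to\ell^\infty(X_D)$ that extends the inclusion $C\to D$. The poset of commutative C*-subalgebras of $A$ is denoted by $\mathcal C(A)$.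

\subsection*{The question}
A \emph{discretization} of $A$ is a $*$-homomorphism $\phi\colon A\to M$ into a C*-algebra such that, for every $C\in\mathcal C(A)$, the restriction $\phi|_C$ extends to some $*$-homomorphism $\ell^\infty(X_C)\to M$. In this definition the extensions for different $C$ are unrelated. To relate them, let $T(A)$ be the colimit, in the category of C*-algebras, of the diagram whose objects are $A$ and the algebras $C$ and $\ell^\infty(X_C)$ for $C\in\mathcal C(A)$, and whose arrows are the inclusions $C\to A$, $C\to\ell^\infty(X_C)$, $C\to D$ and the maps $\ell^\infty(X_C)\to\ell^\infty(X_D)$, $f\mapsto f\circ\rho^D_C$, for $C\subseteq D$ in $\mathcal C(A)$. The canonical map $\eta_A\colon A\to T(A)$ is a discretization.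

The assignment $A\mapsto T(A)$ is the universal candidate for a functorial discretization, in the following sense. Let $F$ be a functor from C*-algebras to C*-algebras with natural maps $\theta_A\colon A\to F(A)$, and suppose that for commutative $C$ the map $\theta_C$ extends to $\sigma_C\colon\ell^\infty(X_C)\to F(C)$, naturally for inclusions $C\subseteq D$. If $\iota_C\colon C\to A$ is the inclusion, then $\theta_A$ and the maps $F(\iota_C)\circ\sigma_C$ form a cocone on the diagram above, so $\theta_A$ factors through $\eta_A$. Whatever $\eta_A$ annihilates is therefore lost in every such functor. The following question comes from Heunen and Reyes \cite{HR}.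

\begin{quote}
\emph{Is $\eta_A\colon A\to T(A)$ injective for every C*-algebra $A$?}
\end{quote}

The first examples suggest a positive answer. For $A=C(X)$ the map $\eta_A$ is the inclusion $C(X)\subseteq\ell^\infty(X)$, and for $A=M_n$ it is the identity (Example~\ref{ex:basic}). It is also injective for all residually finite-dimensional algebras and for $K(H)+\mathbb C1$ (Theorem~\ref{thm:diag}). Moreover, the diagram only adds generators to $A$, and every relation it imposes holds inside a commutative algebra $\ell^\infty(X_D)$ into which the relevant part of $A$ embeds. Nevertheless, the relations coming from different commutative subalgebras can together contradict $1\neq0$.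

\begin{theorem}\label{thm:main}
There is a nonzero separable C*-algebra $A_0$ with $T(A_0)=0$. Consequently $T(A)=0$ for every C*-algebra $A$ that admits a unital $*$-homomorphism $A_0\to A$. In particular $T(B(H))=0$ for every infinite-dimensional Hilbert space $H$, and $\eta_{B(H)}$ is not injective.
\end{theorem}

The negative answer does not depend on admitting the zero algebra as a colimit.

\begin{corollary}\label{cor:sum}
Let $A=B(H)\oplus\mathbb C$ with $\dim H=\infty$. Then $T(A)\neq0$ and $\ker\eta_A=B(H)\oplus0$.
\end{corollary}

Section~\ref{sec:compat} restates the problem in terms of cocones. The proof of Theorem~\ref{thm:main} then has three steps. Section~\ref{sec:cov} shows that, in the presence of $2\times2$ matrix units, a unitary that normalizes $C$ also permutes the projections attached to arbitrary subsets of $X_C$. Section~\ref{sec:inv} compresses these projections by a projection that the unitary fixes, which gives an invariant finitely additive measure, and runs the argument for one rotation of the circle, where one sees both what it gives and what is still missing. Section~\ref{sec:paradox} supplies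 the missing ingredient, a free group of rotations. The remaining sections are not needed for the answer: they treat diagonalizable representations and von Neumann algebras (Section~\ref{sec:scope}), cones (Section~\ref{sec:cones}), and a version of the obstruction for states (Section~\ref{sec:states}).

\section{Compatible discretizations}\label{sec:compat}

We never need a description of $T(A)$, only its universal property. A cocone on the defining diagram assigns a $*$-homomorphism into a fixed $M$ to each object, compatibly with the arrows. The map on $C$ is forced to be the restriction of the map on $A$, so a cocone amounts to the following data.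

\begin{definition}
A \emph{compatible discretization} of $A$ into a C*-algebra $M$ is a pair $(\phi,\psi)$ consisting of a $*$-homomorphism $\phi\colon A\to M$ and $*$-homomorphisms $\psi_C\colon\ell^\infty(X_C)\to M$, for $C\in\mathcal C(A)$, such that
\begin{equation}\label{eq:compat}
\psi_C|_C=\phi|_C,\qquad \psi_D(f\circ\rho^D_C)=\psi_C(f)\quad\bigl(C\subseteq D,\ f\in\ell^\infty(X_C)\bigr).
\end{equation}
\end{definition}

The colimit $T(A)$ carries a compatible discretization whose first component is $\eta_A$, and every compatible discretization $(\phi,\psi)$ into $M$ is obtained from it by composition with a unique $*$-homomorphism $T(A)\to M$. Hence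
\begin{equation}\label{eq:ker}
\ker\eta_A=\bigcap\ker\phi ,
\end{equation}
the intersection being over all compatible discretizations $(\phi,\psi)$ of $A$. Also $T(A)=0$ if and only if $1\in\ker\eta_A$, that is, if and only if $\phi(1)=0$ for all of them.

\begin{example}\label{ex:basic}
(a) Let $A=C(X)$. By \eqref{eq:compat}, $\phi=\psi_A|_A$ and $\psi_C(f)=\psi_A(f\circ\rho^A_C)$, and these formulas produce a compatible discretization from any $*$-homomorphism $\psi_A\colon\ell^\infty(X)\to M$. So $T(C(X))=\ell^\infty(X)$ and $\eta_A$ is the inclusion.

(b) Let $A=M_n$. Every $C\in\mathcal C(A)$ is finite-dimensional, so $X_C$ is finite and $\ell^\infty(X_C)=C$. Then \eqref{eq:compat} says exactly that $\psi_C=\phi|_C$, a compatible discretization is the same as a $*$-homomorphism out of $M_n$, and $T(M_n)=M_n$.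

(c) Let $\chi\colon A\to\mathbb C$ be a character. Then $\chi|_C$ is a point of $X_C$, and $\psi_C(f)=f(\chi|_C)$ satisfies \eqref{eq:compat} because $\rho^D_C(\chi|_D)=\chi|_C$. So $\ker\eta_A\subseteq\ker\chi$ and $T(A)\neq0$.
\end{example}

Compatible discretizations pull back along $*$-homomorphisms. This lets us prove vanishing for one algebra and transport it to many.

\begin{lemma}\label{lem:funct}
Let $j\colon A\to B$ be a unital $*$-homomorphism and $(\phi,\psi)$ a compatible discretization of $B$. Then $\phi\circ j$ is the first component of a compatible discretization of $A$. Hence $j(\ker\eta_A)\subseteq\ker\eta_B$, and $T(A)=0$ implies $T(B)=0$.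
\end{lemma}

\begin{proof}
For $C\in\mathcal C(A)$ the image $j(C)$ belongs to $\mathcal C(B)$, and $j_C^*(\chi)=\chi\circ j|_C$ defines a map $j_C^*\colon X_{j(C)}\to X_C$. Put $\psi'_C(f)=\psi_{j(C)}(f\circ j_C^*)$ for $f\in\ell^\infty(X_C)$. If $c\in C$, then $c\circ j_C^*$ is the function $\chi\mapsto\chi(j(c))$, which is $j(c)$; so $\psi'_C(c)=\phi(j(c))$. If $C\subseteq D$, then $\rho^D_C\circ j_D^*=j_C^*\circ\rho^{j(D)}_{j(C)}$, since both sides send $\chi$ to $\chi\circ j|_C$. Therefore
\[
\psi'_D(f\circ\rho^D_C)=\psi_{j(D)}\bigl(f\circ j_C^*\circ\rho^{j(D)}_{j(C)}\bigr)=\psi_{j(C)}(f\circ j_C^*)=\psi'_C(f).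
\]
Taking $\phi=\eta_B$ and using \eqref{eq:ker} for $A$ gives $\ker\eta_A\subseteq\ker(\eta_B\circ j)$. If $T(A)=0$, then $1\in\ker\eta_A$, so $1=j(1)\in\ker\eta_B$.
\end{proof}

\section{From commutation to covariance}\label{sec:cov}

The conditions \eqref{eq:compat} relate an element $\phi(y)$ to the algebra $\psi_C(\ell^\infty(X_C))$ only through commutative subalgebras that contain both $y$ and $C$. What they give directly is commutation.

\begin{lemma}\label{lem:comm}
Let $(\phi,\psi)$ be a compatible discretization of $A$, let $C\in\mathcal C(A)$, and let $y\in A$ commute with $C$. Then $\phi(y)$ commutes with $\psi_C(\ell^\infty(X_C))$.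
\end{lemma}

\begin{proof}
Since $C$ is closed under adjoints, $y^*$ commutes with $C$ as well, and so do the self-adjoint elements $(y+y^*)/2$ and $(y-y^*)/2i$. We may thus assume $y=y^*$. Then $D=C^*(C,y)$ is commutative and contains $C$. By \eqref{eq:compat}, $\psi_C(f)=\psi_D(f\circ\rho^D_C)$ and $\phi(y)=\psi_D(y)$ both lie in the commutative algebra $\psi_D(\ell^\infty(X_D))$.
\end{proof}

Commutation alone does not move subsets of a spectrum around, and moving them is what we need. Consider the circle $X=\mathbb R/\mathbb Z$, let $C=C(X)$ act on $L^2(X)$ by multiplication, and let $(u\xi)(x)=\xi(x-\theta)$. Then $ufu^*$ is the translate $x\mapsto f(x-\theta)$ for continuous $f$, and one would like the same rule for the discontinuous functions $1_S$, namely $\phi(u)\psi_C(1_S)\phi(u)^*=\psi_C(1_{S+\theta})$. Lemma~\ref{lem:comm} says nothing about this, because $u$ does not commute with $C$. But the intertwining relation $uf=(ufu^*)u$ becomes a commutation relation in $2\times2$ matrices: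
\[
\begin{pmatrix}0&0\\u&0\end{pmatrix}\begin{pmatrix}f&0\\0&ufu^*\end{pmatrix}
=\begin{pmatrix}0&0\\uf&0\end{pmatrix}
=\begin{pmatrix}f&0\\0&ufu^*\end{pmatrix}\begin{pmatrix}0&0\\u&0\end{pmatrix}.
\]
The twisted diagonal matrices $\operatorname{diag}(f,ufu^*)$ form a commutative algebra that depends on $u$. All these algebras lie in one commutative algebra, that of the matrices $\operatorname{diag}(f_1,f_2)$, and compatibility expresses their projections in terms of the projections of this larger algebra, which do not depend on $u$. We now carry this out in general.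

\subsection*{The setting}
Let $B$ be a C*-algebra with \emph{matrix units} $e_{ij}$, $i,j\in\{1,2\}$: $e_{ij}^*=e_{ji}$, $e_{ij}e_{kl}=\delta_{jk}e_{il}$ and $e_{11}+e_{22}=1$. Let $C\in\mathcal C(B)$ commute with the $e_{ij}$, and put $X=X_C$ and
\[
D=\{f_1e_{11}+f_2e_{22}:f_1,f_2\in C\}.
\]
The $*$-homomorphism $C\oplus C\to D$, $(f_1,f_2)\mapsto f_1e_{11}+f_2e_{22}$, is injective: if $fe_{11}=0$, then $fe_{22}=e_{21}fe_{11}e_{12}=0$ and so $f=0$, and the same holds with the indices exchanged. Hence $D\in\mathcal C(B)$ and $X_D=X^{(1)}\sqcup X^{(2)}$ is the disjoint union of two copies of $X$, where $x^{(i)}$ is the character $f_1e_{11}+f_2e_{22}\mapsto f_i(x)$. For $S\subseteq X$ let $S^{(i)}$ be its copy in $X^{(i)}$. Given a compatible discretization $(\phi,\psi)$ of $B$, put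
\begin{equation}\label{eq:EF}
E_S=\psi_D(1_{S^{(1)}}),\qquad F_S=\psi_D(1_{S^{(2)}}).
\end{equation}
These are commuting projections, $E_{S\sqcup S'}=E_S+E_{S'}$ for disjoint $S,S'$, and since $e_{ii}\in D$ is the function $1_{X^{(i)}}$,
\begin{equation}\label{eq:corner}
E_S\le E_X=\phi(e_{11}),\qquad F_S\le F_X=\phi(e_{22}).
\end{equation}
Call a unitary $u\in B$ \emph{admissible} if it commutes with the $e_{ij}$ and $uCu^*=C$. The automorphism $f\mapsto ufu^*$ of $C$ corresponds to a homeomorphism $\alpha_u$ of $X$ with $(ufu^*)(x)=f(\alpha_u^{-1}x)$. Put
\[
C_u=\{fe_{11}+ufu^*e_{22}:f\in C\}\subseteq D,\qquad w_u=ue_{21}.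
\]
Three facts will be used, here and in Section~\ref{sec:cones}.
\begin{itemize}
\item[(i)] $C_u\in\mathcal C(B)$ is isomorphic to $C$, so $X_{C_u}=X$, with $x$ the character $fe_{11}+ufu^*e_{22}\mapsto f(x)$. The character $x^{(1)}$ of $D$ takes this element to $f(x)$ and $x^{(2)}$ takes it to $f(\alpha_u^{-1}x)$. So the restriction $\rho\colon X_D\to X_{C_u}$ is $x^{(1)}\mapsto x$, $x^{(2)}\mapsto\alpha_u^{-1}x$, and $\rho^{-1}(S)=S^{(1)}\sqcup(\alpha_uS)^{(2)}$.
\item[(ii)] $w_u$ commutes with $C_u$: for $c=fe_{11}+ufu^*e_{22}$ both $w_uc$ and $cw_u$ equal $ufe_{21}$, as in the matrix identity above.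
\item[(iii)] $w_u=e_{22}w_u=w_ue_{11}$ and $w_1^*w_u=e_{12}ue_{21}=ue_{11}$.
\end{itemize}

\begin{proposition}[Covariance]\label{prop:cov}
In this setting let $u$ be admissible, $\alpha=\alpha_u$ and $U=\phi(ue_{11})$. Then, for every subset $S\subseteq X$,
\[
UE_S=E_{\alpha S}U\qquad\text{and}\qquad UE_SU^*=E_{\alpha S}.
\]
\end{proposition}

\begin{proof}
Let $W_u=\phi(w_u)$. By \eqref{eq:compat} and (i), $\psi_{C_u}(1_S)=\psi_D(1_{\rho^{-1}(S)})=E_S+F_{\alpha S}$. By (ii) and Lemma~\ref{lem:comm},
\[
W_u(E_S+F_{\alpha S})=(E_S+F_{\alpha S})W_u .
\]
By (iii) and \eqref{eq:corner}, $W_uF_{\alpha S}=W_u\phi(e_{11})F_{\alpha S}=0$ and $E_SW_u=E_S\phi(e_{22})W_u=0$. Hence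
\begin{equation}\label{eq:inter}
W_uE_S=F_{\alpha S}W_u .
\end{equation}
The unitary $1$ is admissible with $\alpha_1=\mathrm{id}$, and the adjoint of \eqref{eq:inter} for it reads $W_1^*F_{S'}=E_{S'}W_1^*$ for all $S'\subseteq X$. Since $U=W_1^*W_u$ by (iii),
\[
UE_S=W_1^*F_{\alpha S}W_u=E_{\alpha S}W_1^*W_u=E_{\alpha S}U .
\]
Multiplying on the right by $U^*$ and using $UU^*=\phi(e_{11})\ge E_{\alpha S}$ gives the second identity.
\end{proof}

Compatibility entered twice: for $C_u\subseteq C^*(C_u,y)$, with $y$ the real or imaginary part of $w_u$, through Lemma~\ref{lem:comm}; and for $C_u\subseteq D$, which ties the different unitaries $u$ to the same projections $E_S$ and $F_S$.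

\section{An invariant measure, and one rotation of the circle}\label{sec:inv}

Covariance by itself is not contradictory. For any bijection $\alpha$ of a set $X$, the multiplication operators $1_S$ on $\ell^2(X)$ and the unitary $\delta_x\mapsto\delta_{\alpha x}$ satisfy the identities of Proposition~\ref{prop:cov}. But if all orbits of $\alpha$ are infinite, this unitary fixes no nonzero vector, because a fixed vector is a square-summable function that is constant on orbits. On $L^2$ of a probability space, in contrast, the unitary induced by a measure-preserving bijection fixes the constants. The obstruction lies in the tension between the two pictures, and it is detected by a projection that $u$ fixes.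

By a \emph{positive finitely additive measure} on a set $X$ with values in a C*-algebra $M$ we mean a map $m$ from the set of \emph{all} subsets of $X$ to the positive elements of $M$ with $m(S\sqcup S')=m(S)+m(S')$ for disjoint $S,S'$. If $S_1,\dots,S_n$ are pairwise disjoint, then $\sum_km(S_k)\le m(X)$, since the difference is $m$ of the complement of their union.

\begin{lemma}\label{lem:inv}
In the setting of Section~\ref{sec:cov}, let $p\le e_{11}$ be a projection in $B$, and put $m(S)=\phi(p)E_S\phi(p)$. Then $m$ is a positive finitely additive measure on $X$ with $m(X)=\phi(p)$, and $m(\alpha_uS)=m(S)$ for all $S\subseteq X$ and every admissible unitary $u$ with $up=p$.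
\end{lemma}

\begin{proof}
Let $P=\phi(p)$. Positivity and additivity are inherited from $E_S$, and $m(X)=\phi(pe_{11}p)=P$. From $up=p$ we get $p=u^*p$ and, taking adjoints, $pu=p$. So $U=\phi(ue_{11})$ satisfies $UP=P=PU$, and Proposition~\ref{prop:cov} gives
\[
m(\alpha_uS)=PE_{\alpha_uS}UP=PUE_SP=m(S).\qedhere
\]
\end{proof}

\begin{example}[One rotation]\label{ex:circle}
Let $X=\mathbb R/\mathbb Z$ with Lebesgue measure, let $\theta$ be irrational, and let $B=B(L^2(X)\otimes\mathbb C^2)$, with matrix units from the second factor and with $C=C(X)$ and $(u\xi)(x)=\xi(x-\theta)$ acting on the first. Then $\alpha_u(x)=x+\theta$. Let $p=p_0\otimes e_{11}$, where $p_0$ is the projection onto the constant functions; then $up=p$. For a compatible discretization $(\phi,\psi)$ of $B$ let $m$ be as in Lemma~\ref{lem:inv}. The points $x,x+\theta,\dots,x+(n-1)\theta$ are distinct, so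
\[
n\,m(\{x\})=\sum_{k=0}^{n-1}m(\{x+k\theta\})\le m(X)=\phi(p)\qquad(n\ge1),
\]
and therefore $m(\{x\})=0$: the projections attached to points are invisible from $\phi(p)$. More is true. Choose $Y\subseteq X$ meeting each orbit $x+\mathbb Z\theta$ exactly once. The sets $Y+k\theta$, $k\in\mathbb Z$, partition $X$, and the same inequality gives $m(Y+k\theta)=m(Y)=0$ for all $k$. If $m$ were countably additive, we could conclude $\phi(p)=m(X)=0$, as in the usual construction of a nonmeasurable set.

A $*$-homomorphism $\psi_D$ respects finite sums only, and finite additivity together with invariance under one rotation does not force $m(X)=0$. Indeed, for a free ultrafilter $\mathcal U$ on $\mathbb N$,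
\[
m_0(S)=\lim_{n\to\mathcal U}\tfrac1n\,\#\{0\le k<n:k\theta\in S\}
\]
is finitely additive on all subsets, $m_0(X)=1$, and $m_0(S+\theta)=m_0(S)$ because the two counts differ by at most $1$. The same formula, along an orbit, works for any single bijection of any nonempty set.
\end{example}

So we need several unitaries at once, chosen so that the countable partition of Example~\ref{ex:circle} can be replaced by a finite one. Lemma~\ref{lem:inv} is ready for this, since $m$ does not depend on $u$.

\section{A free group of rotations and the proof of the main theorem}\label{sec:paradox}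

We want a compact space with an invariant probability measure, to obtain fixed vectors in $L^2$, and a group acting on it that admits no invariant finitely additive measure on all subsets. Let $X=SO(3)$ with normalized Haar measure $\mu$, the translation-invariant Borel probability measure, which is positive on nonempty open sets. The group $SO(3)$ contains a free subgroup $\Gamma=\langle a,b\rangle$ of rank $2$ (Hausdorff; see \cite[Theorem~2.1]{Wag}). It acts on $X$ by left translation. The action preserves $\mu$, and it is free, since $gx=x$ implies $g=1$ in a group.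

\begin{lemma}\label{lem:paradox}
Let $m$ be a positive finitely additive measure on $X=SO(3)$ with values in a C*-algebra, such that $m(aS)=m(S)=m(bS)$ for all $S\subseteq X$. Then $m(X)=0$.
\end{lemma}

\begin{proof}
For $c\in\{a,a^{-1},b,b^{-1}\}$ let $W(c)\subseteq\Gamma$ be the set of reduced words that begin with $c$. These four sets are pairwise disjoint. A word in $W(a^{-1})$ has the form $a^{-1}w$ with $w$ reduced, possibly empty, and not beginning with $a$; so $aW(a^{-1})=\Gamma\setminus W(a)$. The same argument gives $bW(b^{-1})=\Gamma\setminus W(b)$.

Choose $Y\subseteq X$ meeting each orbit $\Gamma x$ exactly once. As the action is free, $(g,y)\mapsto gy$ is a bijection $\Gamma\times Y\to X$, so partitions of $\Gamma$ induce partitions of $X$. The four sets $X_c=W(c)Y$ are thus pairwise disjoint, and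
\[
X=X_a\sqcup aX_{a^{-1}}=X_b\sqcup bX_{b^{-1}} .
\]
By disjointness, invariance and these two partitions,
\begin{align*}
m(X)&\ge m(X_a)+m(X_{a^{-1}})+m(X_b)+m(X_{b^{-1}})\\
&=\bigl[m(X_a)+m(aX_{a^{-1}})\bigr]+\bigl[m(X_b)+m(bX_{b^{-1}})\bigr]=2m(X).
\end{align*}
So $m(X)\le0$, and $m(X)\ge0$ gives $m(X)=0$.
\end{proof}

Let $L=L^2(X,\mu)$, a separable Hilbert space because $X$ is compact and metrizable. The algebra $C(X)$ acts on $L$ by multiplication, faithfully because $\mu$ charges open sets. For $g\in\Gamma$ the operator $(u_g\xi)(x)=\xi(g^{-1}x)$ is unitary by invariance of $\mu$, and $(u_gfu_g^*)(x)=f(g^{-1}x)$ for $f\in C(X)$. The projection $p_0$ onto the constants satisfies $u_gp_0=p_0$.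

Lemmas~\ref{lem:inv} and~\ref{lem:paradox}, applied in $B(L\otimes\mathbb C^2)$ to the rank-one projection $p_0\otimes e_{11}$, already show that $\eta_{B(L\otimes\mathbb C^2)}$ kills this projection. To kill the unit, we want the projection to be equivalent to $1$, and for this we give it infinite rank by adding a third tensor factor.

\subsection*{The algebra $A_0$}
Work on $L\otimes\mathbb C^2\otimes\ell^2$. Let $C(X)$, $u_g$ and $p_0$ act on the first factor and the matrix units $e_{ij}$ on the second, and omit the symbols $\otimes1$. Put
\[
p=p_0e_{11}=p_0\otimes e_{11}\otimes1_{\ell^2}.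
\]
The range of $p$ and the whole space are both separable and infinite-dimensional, so there is an isometry $s$ with $ss^*=p$. Let $A_0$ be the C*-subalgebra of $B(L\otimes\mathbb C^2\otimes\ell^2)$ generated by $C(X)$, $u_a$, $u_b$, the $e_{ij}$, $p$ and $s$. It is nonzero, and separable since $C(X)$ is separable. With $B=A_0$ and $C=C(X)$ we are in the setting of Section~\ref{sec:cov}: $X_C=X$; the unitaries $u_a,u_b$ are admissible, with $\alpha_{u_g}$ the translation by $g$; and $p\le e_{11}$, $u_gp=p$. Finally $ps=ss^*s=s$, so
\begin{equation}\label{eq:sps}
s^*ps=1 .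
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(\phi,\psi)$ be a compatible discretization of $A_0$. By Lemma~\ref{lem:inv}, $m(S)=\phi(p)E_S\phi(p)$ is a positive finitely additive measure on $X$, invariant under $a$ and $b$, with $m(X)=\phi(p)$. By Lemma~\ref{lem:paradox}, $\phi(p)=0$, and \eqref{eq:sps} gives $\phi(1)=\phi(s)^*\phi(p)\phi(s)=0$. Applied to $\phi=\eta_{A_0}$ this says $1=0$ in $T(A_0)$.

The second statement follows from Lemma~\ref{lem:funct}. Let $H$ be infinite-dimensional. The space $H_0=L\otimes\mathbb C^2\otimes\ell^2$ has dimension $\aleph_0$, and $\aleph_0\cdot\dim H=\dim H$, so $H\cong H_0\otimes H$. Then $x\mapsto x\otimes1_H$ is a unital $*$-homomorphism $A_0\to B(H)$. Hence $T(B(H))=0$, and $\eta_{B(H)}$ is not injective because $B(H)\neq0$.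
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sum}]
The character $\chi(x\oplus\lambda)=\lambda$ has kernel $B(H)\oplus0$, so Example~\ref{ex:basic}(c) gives $T(A)\neq0$ and $\ker\eta_A\subseteq B(H)\oplus0$.

For the reverse inclusion, Lemma~\ref{lem:funct} does not apply, because $x\mapsto x\oplus0$ is not unital; we pass to a corner instead. Let $(\phi,\psi)$ be a compatible discretization of $A$ into $M$, and let $q=\phi(1\oplus0)$. For $C\in\mathcal C(B(H))$ the algebra $C\oplus\mathbb C\in\mathcal C(A)$ has spectrum $X_C\sqcup\{*\}$, so $\ell^\infty(X_{C\oplus\mathbb C})=\ell^\infty(X_C)\oplus\mathbb C$. Put $\phi'(x)=\phi(x\oplus0)$ and $\psi'_C(f)=\psi_{C\oplus\mathbb C}(f\oplus0)$. These maps are multiplicative, preserve adjoints, and send $1$ to $q$, so they are unital $*$-homomorphisms into $qMq$. We have $\psi'_C|_C=\phi'|_C$. For $C\subseteq D$ the restriction map $X_D\sqcup\{*\}\to X_C\sqcup\{*\}$ is $\rho^D_C$ on $X_D$ and fixes $*$, so it pulls $f\oplus0$ back to $(f\circ\rho^D_C)\oplus0$, and $\psi'_D(f\circ\rho^D_C)=\psi'_C(f)$. Thus $(\phi',\psi')$ is a compatible discretization of $B(H)$. It factors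 through $T(B(H))=0$, so $q=0$ and $\phi(x\oplus0)=\phi(x\oplus0)q=0$ for all $x$. Now use \eqref{eq:ker}.
\end{proof}

\section{Diagonalizable representations and von Neumann algebras}\label{sec:scope}

On the positive side, a representation is part of a compatible discretization when every commutative subalgebra can be diagonalized: the eigenspaces then provide canonical projections for the points of each spectrum, and canonical choices are compatible. We say that a representation of a commutative C*-algebra $C$ is a \emph{direct sum of characters} if the Hilbert space has an orthonormal basis of joint eigenvectors for $C$. This fails for $C(SO(3))$ acting on $L$: if $f\xi=f(x)\xi$ for all $f$, take $f$ vanishing exactly at $x$ to see that $\xi=0$ off the null set $\{x\}$. Recall that $A$ is \emph{residually finite-dimensional} if its finite-dimensional representations separate its elements.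

\begin{theorem}\label{thm:diag}
Suppose $A$ has a separating family of unital representations $\pi\colon A\to B(H_\pi)$ such that $\pi|_C$ is a direct sum of characters for each $C\in\mathcal C(A)$. Then $\eta_A$ is injective. This applies to all residually finite-dimensional algebras, among them the finite type~I von Neumann algebras, and to $K(H)+\mathbb C1$.
\end{theorem}

\begin{proof}
Fix $\pi$. For $C\in\mathcal C(A)$ and $x\in X_C$ let $H^C_x=\{\xi:\pi(c)\xi=c(x)\xi\text{ for all }c\in C\}$. For $x\neq y$ there is a real-valued $c\in C$ with $c(x)\neq c(y)$, so $H^C_x\perp H^C_y$ as eigenspaces of the self-adjoint operator $\pi(c)$. If $\xi$ is a joint unit eigenvector, then $c\mapsto\langle\pi(c)\xi,\xi\rangle$ is a character $x$ of $C$ and $\xi\in H^C_x$. By hypothesis, then, $H_\pi=\bigoplus_xH^C_x$. For $f\in\ell^\infty(X_C)$ let $\psi_C(f)$ be the bounded operator that acts on $H^C_x$ as the scalar $f(x)$. This is a unital $*$-homomorphism, and $\psi_C(c)=\pi(c)$ for $c\in C$ because the two agree on each $H^C_x$. Let $C\subseteq D$ and $\rho=\rho^D_C$. For $\xi\in H^D_x$ and $c\in C$ we have $\pi(c)\xi=c(\rho(x))\xi$,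 so $H^D_x\subseteq H^C_{\rho(x)}$. Hence $\psi_D(f\circ\rho)$ and $\psi_C(f)$ both act on $H^D_x$ as $f(\rho(x))$, and they are equal since these subspaces span $H_\pi$. So $(\pi,\psi)$ is a compatible discretization, and \eqref{eq:ker} gives $\ker\eta_A\subseteq\bigcap_\pi\ker\pi=0$.

If $A$ is residually finite-dimensional, use finite-dimensional $\pi$, cut down to $\pi(1)H_\pi$: a commuting family of normal matrices is simultaneously diagonalizable. A finite type~I von Neumann algebra is a bounded product $\prod_nM_n(C(Y_n))$ with $Y_n$ compact Hausdorff (possibly empty), and evaluations at the points of the $Y_n$ form a separating family of finite-dimensional representations.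

For $A=K(H)+\mathbb C1$ use the identity representation. Let $C\in\mathcal C(A)$ and $C_0=C\cap K(H)$. If $c=k+\lambda1\in C$ with $k$ compact, then $k=c-\lambda1\in C_0$; so $C=C_0+\mathbb C1$, and joint eigenvectors of $C_0$ are joint eigenvectors of $C$. By Zorn's lemma take a maximal orthonormal set of them, and let $N$ be the orthogonal complement of its span. As $C_0$ is closed under adjoints and leaves the span invariant, it leaves $N$ invariant. Suppose $N\neq0$. If $C_0$ vanishes on $N$, every unit vector of $N$ is a joint eigenvector. Otherwise some self-adjoint $k\in C_0$ is nonzero on $N$; by the spectral theorem for compact operators, $k|_N$ has a nonzero eigenvalue with a nonzero finite-dimensional eigenspace. This eigenspace is invariant under $C_0$, which commutes with $k$, and so it contains a joint eigenvector. In both cases maximality is contradicted, so $N=0$.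
\end{proof}

Combining this with Theorem~\ref{thm:main} decides the question for many von Neumann algebras. We use the following standard fact: in a properly infinite von Neumann algebra, $1$ is the strong sum of a sequence of mutually orthogonal, mutually equivalent projections.

\begin{theorem}\label{thm:vn}
\begin{enumerate}
\item[(1)] $T(A)=0$ for every $A$ that receives a unital $*$-homomorphism from $B(\ell^2)$. Examples are all properly infinite von Neumann algebras, the Calkin algebra $B(\ell^2)/K(\ell^2)$, and the multiplier algebras $M(B\otimes K(\ell^2))$.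
\item[(2)] For a Hilbert space $H\neq0$, $T(B(H))=0$ if and only if $\dim H=\infty$.
\item[(3)] If a von Neumann algebra $A$ has a nonzero properly infinite direct summand, then $\eta_A$ is not injective. If $A$ is finite of type~I, then $\eta_A$ is injective.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The first sentence is Theorem~\ref{thm:main} with Lemma~\ref{lem:funct}. Let $A\subseteq B(\mathcal K)$ be a properly infinite von Neumann algebra, $1=\sum_np_n$ as above, and $v_n\in A$ with $v_n^*v_n=p_1$, $v_nv_n^*=p_n$. Then $V(\delta_n\otimes\xi)=v_n\xi$ defines a unitary $V\colon\ell^2\otimes p_1\mathcal K\to\mathcal K$, and $j(x)=V(x\otimes1)V^*$ is a unital $*$-homomorphism on $B(\ell^2)$. Its values lie in $A$: if $(x_{kl})$ is the matrix of $x$, then $j(x)$ is the strong limit of $\sum_{k,l\le n}x_{kl}v_kv_l^*\in A$. For the Calkin algebra use the quotient map. For the multiplier algebra, represent $B$ faithfully and nondegenerately on $\mathcal K$; then $M(B\otimes K(\ell^2))$ consists of the operators on $\mathcal K\otimes\ell^2$ that multiply $B\otimes K(\ell^2)$ into itself from both sides, and $x\mapsto1\otimes x$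 maps $B(\ell^2)$ into it.

(2) Combine Theorem~\ref{thm:main} with $T(M_n)=M_n\neq0$ from Example~\ref{ex:basic}(b).

(3) Let $A=A_1\oplus A_2$ with $A_2\neq0$ properly infinite, and let $j\colon B(\ell^2)\to A_2$ be as in (1). The map $B(\ell^2)\oplus\mathbb C\to A_1\oplus A_2$, $x\oplus\lambda\mapsto\lambda1\oplus j(x)$, is a unital $*$-homomorphism, also when $A_1=0$, and it sends $1\oplus0$ to the unit of $A_2$. By Corollary~\ref{cor:sum} and Lemma~\ref{lem:funct}, $\eta_A$ kills this nonzero projection. The second claim is part of Theorem~\ref{thm:diag}.
\end{proof}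

The case of type II$_1$ is not settled here.

\section{Cones}\label{sec:cones}

The algebra $A_0$ contains a proper isometry, and one might think that the failure of injectivity is tied to such infiniteness. Cones show that it is not. For a C*-algebra $A$ let
\[
\tilde A=\{F\in C([0,1],A):F(0)\in\mathbb C1\}=C_0((0,1],A)+\mathbb C1
\]
be the unitized cone. For $f\in C_0((0,1])$ and $y\in A$ write $fy\in\tilde A$ for the function $t\mapsto f(t)y$. Let $h(t)=t$, and write $h$ also for the central element $h1$ of $\tilde A$.

\begin{theorem}\label{thm:cone}
Let $A\neq0$ receive a unital $*$-homomorphism from $A_0$. Then $\ker\eta_{\tilde A}=C_0((0,1],A)$. So $\eta_{\tilde A}$ has one-dimensional image, is not injective, and $T(\tilde A)\neq0$.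
\end{theorem}

\begin{proof}
Since $A\neq0$, evaluation at $0$ is a character of $\tilde A$ with kernel $C_0((0,1],A)$. Example~\ref{ex:basic}(c) gives $\ker\eta_{\tilde A}\subseteq C_0((0,1],A)$ and $T(\tilde A)\ne0$. Once equality is proved, the image of $\eta_{\tilde A}$ is $\tilde A/C_0((0,1],A)\cong\mathbb C$, and the kernel is nonzero.

\emph{Reduction.} It suffices to show $h\in\ker\eta_{\tilde A}$. Indeed, the kernel is a closed ideal, so it then contains $h^ky=h\cdot h^{k-1}y$ for $k\ge2$ and $y\in A$; the powers $h^k$, $k\ge2$, span a dense subspace of $C_0((0,1])$ by the Stone--Weierstrass theorem; and the elements $fy$ span a dense subspace of $C_0((0,1],A)$. A unital map $j\colon A_0\to A$ induces a unital map $\tilde A_0\to\tilde A$, $F\mapsto j\circ F$, sending $h$ to $h$. By Lemma~\ref{lem:funct} we may take $A=A_0$. Let $(\phi,\psi)$ be a compatible discretization of $\tilde A_0$; we show $\phi(h)=0$.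

The elements $e_{ij}$, $u_g$, $p$, $s$ of $A_0$ are not available in $\tilde A_0$, since constant functions with nonscalar value are excluded. Their products with powers of $h$ are available, and we repeat the argument of Sections~\ref{sec:cov} and~\ref{sec:inv} with these.

\emph{Projections.} Let $D$, $C_g=C_{u_g}$ and $w_g=w_{u_g}$, for $g\in\{1,a,b\}$, be the objects of Section~\ref{sec:cov} for $A_0$ and $C=C(X)$, $X=SO(3)$. Then $\tilde C_g\subseteq\tilde D$ are commutative C*-subalgebras of $\tilde A_0$. The algebra $\tilde D$ consists of the continuous functions on $[0,1]\times X_D$ that are constant on $\{0\}\times X_D$. Collapsing this closed set to a point $*$ gives a compact Hausdorff space, which is the spectrum. So, as sets, $X_{\tilde D}=((0,1]\times X_D)\cup\{*\}$ and $X_{\tilde C_g}=((0,1]\times X)\cup\{*\}$, and the restriction map fixes $*$ and is $\mathrm{id}\times\rho$ elsewhere, with $\rho$ as in (i). Let $E_S$ and $F_S$ now be the images under $\psi_{\tilde D}$ of the indicator functions of $(0,1]\times S^{(1)}$ and $(0,1]\times S^{(2)}$. By \eqref{eq:compat} and (i), $\psi_{\tilde C_g}(1_{(0,1]\times S})=E_S+F_{gS}$.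 For $r>0$ the element $h^re_{ii}\in\tilde D$ is a function that vanishes off $(0,1]\times X^{(i)}$, so
\begin{equation}\label{eq:conecorner}
\phi(h^re_{11})F_S=0,\qquad E_S\phi(h^re_{22})=0,\qquad\phi(h^re_{11})E_X=\phi(h^re_{11}).
\end{equation}

\emph{Covariance.} The element $hw_g$ commutes with $\tilde C_g$, pointwise by (ii). So $W_g=\phi(hw_g)$ commutes with $E_S+F_{gS}$ by Lemma~\ref{lem:comm}. By (iii), $hw_g=h^{1/2}w_g\cdot h^{1/2}e_{11}=h^{1/2}e_{22}\cdot h^{1/2}w_g$, and \eqref{eq:conecorner} gives $W_gF_{gS}=0=E_SW_g$. Hence $W_gE_S=F_{gS}W_g$, which is \eqref{eq:inter} again. Therefore $V_g=W_1^*W_g=\phi(h^2u_ge_{11})$ satisfies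
\[
V_gE_S=W_1^*F_{gS}W_g=E_{gS}V_g .
\]

\emph{Invariance.} Let $z=\phi(h)$ and $Q=\phi(hp)$. The element $z$ commutes with $\phi(\tilde A_0)$, and with every $E_S$ because $h\in\tilde D$. From $u_gp=p=pu_g$ and $p\le e_{11}$ we get $V_gQ=\phi(h^3p)=QV_g$, and $\phi(h^3p)=z^2Q$. Put $m(S)=zQE_SQz=z^2QE_SQ$. This is a positive finitely additive measure on $X$, and for $g=a,b$,
\[
m(gS)=QE_{gS}z^2Q=QE_{gS}V_gQ=QV_gE_SQ=z^2QE_SQ=m(S).
\]
Since $zQ=\phi(h^2p)=Q\phi(he_{11})$, the last identity in \eqref{eq:conecorner} gives $zQE_X=zQ$, so $m(X)=z^2Q^2=\phi(h^4p)=Q^4$.

\emph{Conclusion.} By Lemma~\ref{lem:paradox}, $Q^4=0$, so the self-adjoint element $Q$ is $0$. By \eqref{eq:sps}, $z^3=\phi(hs^*\cdot hp\cdot hs)=\phi(hs)^*Q\phi(hs)=0$, so $z=0$.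
\end{proof}

\begin{remark}
A C*-algebra is \emph{quasidiagonal} if it has a faithful representation $\pi$ such that, for finitely many elements $y_k$, finitely many vectors $\xi_l$ and $\varepsilon>0$, there is a finite-rank projection $P$ with $\|P\pi(y_k)-\pi(y_k)P\|<\varepsilon$ and $\|P\xi_l-\xi_l\|<\varepsilon$. Residually finite-dimensional algebras are quasidiagonal: in a direct sum of finite-dimensional representations, take for $P$ the projection onto finitely many summands. By Voiculescu \cite{Voi}, the cone $C_0((0,1],A)$ over any C*-algebra is quasidiagonal. Adjoining a unit preserves this: scalars do not change commutators, and the extended representation stays faithful because a nonzero cone has no unit. So $\tilde A_0$ is separable and quasidiagonal, and $\eta_{\tilde A_0}$ is not injective. Thus ``residually finite-dimensional'' in Theorem~\ref{thm:diag} cannot be weakened to ``quasidiagonal''.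
\end{remark}

\section{Invariant states}\label{sec:states}

In Lemma~\ref{lem:inv} the projection $p$ serves to absorb the unitaries. A state $\omega$ with $\omega(u)=1$ does the same, and it need not come from a projection in the algebra. If $\eta$ is injective, such a state extends to the target, and the measure becomes scalar. Recall that a finitely additive probability measure $m$ on all subsets of a set $X$ has an integral: $\int\sum_k\lambda_k1_{S_k}\,dm=\sum_k\lambda_km(S_k)$ on simple functions, extended by continuity in the supremum norm to $\ell^\infty(X)$, in which simple functions are dense.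

\begin{theorem}\label{thm:state}
Let $C\in\mathcal C(A)$, let $g\mapsto u_g$ be a homomorphism from a group $\Gamma$ to the unitary group of $A$ with $u_gCu_g^*=C$, and let $\Gamma$ act on $X_C$ by $(u_gfu_g^*)(x)=f(g^{-1}x)$. If $\eta_{M_2(A)}$ is injective, then every state $\omega$ on $A$ with $\omega(u_g)=1$ for all $g\in\Gamma$ yields a $\Gamma$-invariant finitely additive probability measure $m$ on all subsets of $X_C$ with $\int f\,dm=\omega(f)$ for $f\in C$.
\end{theorem}

\begin{proof}
Let $B=M_2(A)$ with its standard matrix units, and identify $y\in A$ with $\operatorname{diag}(y,y)$. Then $B$ and $C$ are in the setting of Section~\ref{sec:cov}, with $X=X_C$, and each $u_g$ is admissible with $\alpha_{u_g}x=gx$. Let $(\phi,\psi)$ be the canonical compatible discretization into $M=T(B)$, with $\phi=\eta_B$. As $\phi$ is injective, the state $[y_{ij}]\mapsto\omega(y_{11})$ on $B$ is a state on the C*-subalgebra $\phi(B)\subseteq M$, and by the Hahn--Banach theorem it extends to a state $\hat\omega$ on $M$. Thus $\hat\omega(\phi(ye_{11}))=\omega(y)$ for $y\in A$. Put $m(S)=\hat\omega(E_S)$, with $E_S$ as in \eqref{eq:EF}.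 It is nonnegative and finitely additive, and $m(X)=\hat\omega(\phi(e_{11}))=1$.

Fix $g$, let $U=\phi(u_ge_{11})$, $e=\phi(e_{11})$ and $Z=U^*-e=\phi((u_g^*-1)e_{11})$. Then
\[
\hat\omega(Z^*Z)=\omega\bigl((u_g-1)(u_g^*-1)\bigr)=2-2\operatorname{Re}\omega(u_g)=0 .
\]
The Cauchy--Schwarz inequality $|\hat\omega(y^*Z)|^2\le\hat\omega(y^*y)\,\hat\omega(Z^*Z)$ gives $\hat\omega(y^*Z)=0$, and by taking adjoints $\hat\omega(Z^*y)=0$, for all $y\in M$. By Proposition~\ref{prop:cov} and \eqref{eq:corner},
\[
m(gS)=\hat\omega(UE_SU^*)=\hat\omega\bigl((e+Z)^*E_S(e+Z)\bigr)=\hat\omega(eE_Se)=m(S).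
\]

For $f\in\ell^\infty(X)$ let $f^{(1)}\in\ell^\infty(X_D)$ be $f$ on $X^{(1)}$ and $0$ on $X^{(2)}$. The bounded functional $f\mapsto\hat\omega(\psi_D(f^{(1)}))$ agrees with $\int f\,dm$ on indicator functions, hence everywhere. For $f\in C$ the function $f^{(1)}$ is the element $fe_{11}$ of $D$, so $\int f\,dm=\hat\omega(\phi(fe_{11}))=\omega(f)$.
\end{proof}

\begin{example}
Let $X=SO(3)$ and let $\Gamma\cong F_2$ be the free subgroup of Section~\ref{sec:paradox}, acting by left translation. The full crossed product $A=C(X)\rtimes\Gamma$ is the universal C*-algebra generated by $C(X)$ and unitaries $u_g$, $g\in\Gamma$, with $u_gu_{g'}=u_{gg'}$ and $(u_gfu_g^*)(x)=f(g^{-1}x)$. It is separable, as $C(X)$ is separable and $\Gamma$ is countable. The operators on $L=L^2(X,\mu)$ from Section~\ref{sec:paradox} satisfy these relations and give a representation $\pi$ of $A$, faithful on $C(X)$. The state $\omega(y)=\langle\pi(y)1,1\rangle$ defined by the constant function $1$ has $\omega(u_g)=1$ for all $g$. Lemma~\ref{lem:paradox}, with values in $\mathbb C$, excludes a $\Gamma$-invariant finitely additive probability measure on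 all subsets of $X$. By Theorem~\ref{thm:state}, $\eta$ is not injective for the separable algebra $M_2(C(SO(3))\rtimes F_2)$.
\end{example}

\begin{thebibliography}{9}

\bibitem{HR}
Chris Heunen and Manuel L. Reyes, \emph{Discretization of C*-algebras}, arXiv:1607.03376 (2016).

\bibitem{Voi}
Voiculescu, \emph{A note on quasi-diagonal C*-algebras and homotopy}, Duke Math. J. 62 (1991).

\bibitem{Wag}
Wagon, \emph{The Banach--Tarski Paradox}.

\end{thebibliography}
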